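# Scalars recovered from brackets: abstract automorphisms of Iwasawa N-groups

## 1. Iwasawa N-groups, central automorphisms, field automorphisms

Throughout, $G$ is a connected real simple Lie group. "Simple" means that its Lie algebra $\mathfrak g$ is simple and non-abelian. Complex simple Lie groups, regarded as real Lie groups, are included. For a Lie algebra $L$ we write $L'=[L,L]$ and $Z(L)$ for its center.

**Definition (Iwasawa N-group).** Let $G=KAN$ be an Iwasawa decomposition, with $\mathfrak g=\mathfrak k+\mathfrak a+\mathfrak n$ on the level of Lie algebras. Here $\mathfrak n$ is the sum of the root spaces for the positive restricted roots, that is, for the positive roots of $\mathfrak a$ in $\mathfrak g$. The simply connected nilpotent Lie group $N=\exp\mathfrak n$ is the *Iwasawa N-group* of $G$.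

*Examples.* For $SL_n(\mathbb R)$ and $SL_n(\mathbb C)$, Gram–Schmidt gives for $N$ the group of upper unitriangular matrices; call it $U_n(\mathbb R)$, respectively $U_n(\mathbb C)$. Gram–Schmidt over the quaternions gives for $SL_3(\mathbb H)$ the group $U_3(\mathbb H)$ of upper unitriangular quaternionic matrices. If $G$ is compact, then $N=1$.

We use two textbook facts. For a simply connected nilpotent Lie group $N$ the map $\exp:\mathfrak n\to N$ is a bijection (a diffeomorphism). In the logarithmic coordinate the product is the Baker–Campbell–Hausdorff (BCH) formula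
$$\exp x\,\exp y=\exp\bigl(x+y+\tfrac12[x,y]+\cdots\bigr),$$
a finite sum of iterated brackets with *rational* coefficients.

**Definition (abstract and central automorphisms).** An *abstract automorphism* of $N$ is a bijective group homomorphism $N\to N$, not assumed continuous. It is *central* if $\mu(x)x^{-1}\in Z(N)$ for all $x\in N$.

*Example.* Write an element of $U_3(\mathbb R)$ as $(a,b,c)$, with $a,b$ the entries next to the diagonal and $c$ the corner entry. The product is $(a,b,c)(a',b',c')=(a+a',\,b+b',\,c+c'+ab')$, and the center is $\{(0,0,c)\}$. For every additive map $\lambda:\mathbb R\to\mathbb R$ the map $(a,b,c)\mapsto(a,b,c+\lambda(a))$ is a central automorphism, with inverse given by $-\lambda$. If $\lambda$ is not $\mathbb R$-linear, it is discontinuous.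

**Definition (field automorphisms).** A *rational complex structure* on $N$ is a structure of complex Lie group on the real Lie group $N$ whose complex Lie algebra $\mathfrak n$ has a $\mathbb C$-basis $X_1,\dots,X_m$ with $[X_i,X_j]=\sum_kc_{ij}^kX_k$, $c_{ij}^k\in\mathbb Q$. For $\varphi\in\operatorname{Aut}(\mathbb C)$ (field automorphisms, continuous or not) put
$$\varphi_*\Bigl(\sum_i z_iX_i\Bigr)=\sum_i\varphi(z_i)X_i,\qquad \overline\varphi(\exp x)=\exp(\varphi_*x).$$
The map $\overline\varphi$ is called a *field automorphism* of $N$. If $N$ admits no rational complex structure, the only field automorphism is the identity.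

The map $\overline\varphi$ is an abstract automorphism. Indeed $\varphi$ fixes $\mathbb Q$, so $\varphi_*$ is additive, bijective and preserves brackets; since BCH has rational coefficients, $\overline\varphi$ preserves products.

*Example.* On $U_n(\mathbb C)$ with the basis $E_{ij}$, $i<j$, the map $\overline\varphi$ is the entrywise map $(a_{ij})\mapsto(\varphi(a_{ij}))$. (The analogous entrywise map on all of $SL_2(\mathbb C)$ is von Neumann's discontinuous automorphism.) The group $U_3(\mathbb R)$ has odd dimension $3$, so it has no complex structure, and its only field automorphism is the identity.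

**Definition (partial automatic continuity).** A simply connected nilpotent Lie group $N$ *satisfies the partial automatic continuity* if every abstract automorphism $F$ of $N$ can be written as
$$F=\mu\circ\overline F\circ\overline\varphi,$$
with $\mu$ a central automorphism, $\overline F$ a Lie group (continuous) automorphism and $\overline\varphi$ a field automorphism of $N$.

*Example.* An abelian $N$ satisfies it: $Z(N)=N$, so every $F$ is itself central, and we take $\overline F=\overline\varphi=\mathrm{id}$. This settles for instance $SL_2(\mathbb R)$ and $SL_2(\mathbb C)$, where $N=\mathbb R$ and $N=\mathbb C$.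

Now we can pose the question, which is taken from Tomoya Tatsuno, "Abstract Group Automorphisms of Two-Step Nilpotent Lie Groups and Partial Automatic Continuity", arXiv:2401.15751 (2024). *Do all Iwasawa N-groups satisfy the partial automatic continuity?* In other words, are the two sources of discontinuity seen above, additive maps into the center and wild automorphisms of $\mathbb C$, the only ones? A theorem of Gibbs (1970) says yes for complex simple groups and for split and quasi-split real simple groups. The group $SL_3(\mathbb H)$ is of neither kind. The answer is yes in general, and the proof below does not use Gibbs' theorem or a case distinction by type.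

**Theorem A.** *Let $G$ be a connected real simple Lie group and $N=\exp\mathfrak n$ its Iwasawa N-group.*

1. *If $N$ is abelian, every abstract automorphism of $N$ is central.*
2. *If $N$ is non-abelian and $\mathfrak g$ is not a complex Lie algebra, every abstract automorphism is $F=\mu\circ\overline F$, with $\mu$ central and $\overline F$ a Lie group automorphism.*
3. *If $N$ is non-abelian and $\mathfrak g$ is complex, every abstract automorphism is $F=\mu\circ\overline F\circ\overline\varphi$, with $\mu$ central, $\overline F$ a holomorphic automorphism of $N$, and $\overline\varphi$ a field automorphism with respect to the natural complex structure and a Chevalley basis.*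

*Hence all Iwasawa N-groups satisfy the partial automatic continuity.*

Part 1 was just proved, and it covers compact $G$, where $N=1$.

## 2. From the group $N$ to the Lie ring $\mathfrak n$

A *Lie ring isomorphism* between Lie algebras is a bijection that is additive and preserves brackets; compatibility with scalars is not required. The map $\varphi_*$ above is an example that is not $\mathbb C$-linear unless $\varphi=\mathrm{id}$. An additive map between vector spaces over fields of characteristic $0$ is automatically $\mathbb Q$-linear.

**Lemma 1.** *Let $N_1,N_2$ be simply connected nilpotent Lie groups and $F:N_1\to N_2$ an abstract isomorphism. Then $f=\log\circ F\circ\exp:\mathfrak n_1\to\mathfrak n_2$ is an isomorphism of Lie rings. Conversely, every Lie ring isomorphism arises this way.*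

*Proof.* The converse is immediate: a Lie ring isomorphism is $\mathbb Q$-linear and BCH has rational coefficients, so $\exp\circ f\circ\log$ preserves products.

For the direct statement we must express $x+y$ and $[x,y]$ by group operations. Let $c$ bound the nilpotency classes of $\mathfrak n_1,\mathfrak n_2$. Let $\mathcal F$ be the free nilpotent $\mathbb Q$-Lie algebra of class $c$ on $X,Y$, with lower central series $\gamma_1=\mathcal F\supset\gamma_2\supset\dots\supset\gamma_{c+1}=0$. Let $\exp\mathcal F$ be the group defined by BCH on $\mathcal F$. Let $\Gamma$ be the smallest subgroup of $\exp\mathcal F$ that contains $\exp X,\exp Y$ and is closed under rational powers $(\exp v)^q=\exp(qv)$.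

**Step 1: leading terms of commutators.** The purpose is to control what group commutators look like modulo higher brackets. Let $a\in\gamma_i$, $b\in\mathcal F$. Then
$$\exp(a)\exp(b)\exp(-a)\exp(-b)=\exp(v)\quad\text{with } v\equiv[a,b]\bmod\gamma_{i+2}.$$
Indeed $\exp(a)\exp(b)\exp(-a)=\exp(e^{\operatorname{ad}a}b)=\exp(b+w)$ with $w=[a,b]+\tfrac12[a,[a,b]]+\cdots$. The terms after $[a,b]$ lie in $\gamma_{2i+1}\subset\gamma_{i+2}$, so $w\in\gamma_{i+1}$ and $w\equiv[a,b]$ mod $\gamma_{i+2}$. Expand BCH for $\exp(b+w)\exp(-b)$ multilinearly. The terms without $w$ add up to $\log(\exp b\exp(-b))=0$. The bracket terms containing $w$ lie in $\gamma_{i+2}$. What remains is $w$.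

Consequently, if $b_j$ is an $i$-fold left-normed bracket of $X$'s and $Y$'s, the corresponding iterated group commutator $g_j\in\Gamma$ of $\exp X$'s and $\exp Y$'s has the form $\exp(b_j+r_j)$ with $r_j\in\gamma_{i+1}$. This follows by induction on $i$.

**Step 2: $\Gamma=\exp\mathcal F$.** We show $\exp\gamma_i\subset\Gamma$ by descending induction on $i$; the case $i=c+1$ is trivial. Assume $\exp\gamma_{i+1}\subset\Gamma$ and let $v\in\gamma_i$. Since $\gamma_i$ is spanned modulo $\gamma_{i+1}$ by the $i$-fold left-normed brackets, $v\equiv\sum_jq_jb_j$ mod $\gamma_{i+1}$ with $q_j\in\mathbb Q$. Brackets of elements of $\gamma_i$ lie in $\gamma_{2i}\subset\gamma_{i+1}$, so BCH gives $\prod_jg_j^{q_j}=\exp(v+w)$ with $w\in\gamma_{i+1}$. Moreover $\exp(-v)\exp(v+w)=\exp(w')$, and $w'\in\gamma_{i+1}$, because modulo the ideal $\gamma_{i+1}$ this product is $\exp(-v)\exp(v)=1$. Hence $\exp v=\bigl(\prod_jg_j^{q_j}\bigr)\exp(w')^{-1}\in\Gamma$.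

**Step 3: transport to $N_1$ and $N_2$.** By Step 2 there are expressions $W_+,W_{[\,]}$, built from multiplication, inversion and rational powers, with $\exp(X+Y)=W_+(\exp X,\exp Y)$ and $\exp[X,Y]=W_{[\,]}(\exp X,\exp Y)$. For $x,y\in\mathfrak n_1$ the $\mathbb Q$-Lie homomorphism $\mathcal F\to\mathfrak n_1$, $X\mapsto x$, $Y\mapsto y$, induces a group homomorphism $\exp\mathcal F\to N_1$ that respects rational powers. Hence
$$\exp(x+y)=W_+(\exp x,\exp y),\qquad \exp[x,y]=W_{[\,]}(\exp x,\exp y),$$
and the same identities hold in $\mathfrak n_2$. Roots exist and are unique in $N_1$ and $N_2$ (the $n$-th root of $\exp x$ is $\exp(x/n)$), so $F$ commutes with rational powers and hence with $W_+$ and $W_{[\,]}$. Therefore $f(x+y)=f(x)+f(y)$ and $f([x,y])=[f(x),f(y)]$. $\square$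

**Central automorphisms in the Lie ring.** We have $Z(N)=\exp Z(\mathfrak n)$: the element $\exp z$ is central if and only if $e^{\operatorname{ad}z}=1$, and since $\operatorname{ad}z$ is nilpotent this means $\operatorname{ad}z=0$. If $\mu$ is central, then $\mu(\exp x)=\exp(z)\exp(x)=\exp(x+z)$ with $z\in Z(\mathfrak n)$. So the Lie ring automorphism of $\mu$ is $1+\tau$ with $\tau:\mathfrak n\to Z(\mathfrak n)$ additive. It satisfies $\tau(\mathfrak n')=0$, because $[x,y]+\tau[x,y]=[x+\tau x,y+\tau y]=[x,y]$. Conversely, if $\tau:\mathfrak n\to Z(\mathfrak n)$ is additive with $\tau(\mathfrak n')=0$ and $1+\tau$ is bijective, then $1+\tau$ preserves brackets by the same line, and it gives a central automorphism. Thus central automorphisms correspond exactly to these bijective maps $1+\tau$.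

So Theorem A asks us to show that a Lie ring automorphism of $\mathfrak n$ is linear, or semilinear over an automorphism of $\mathbb C$, up to such a $\tau$. Recall that an additive map $f$ is *$\sigma$-semilinear*, for a field isomorphism $\sigma$, if $f(cx)=\sigma(c)f(x)$.

## 3. The Heisenberg algebra by hand, and the vector $E_{23}$

Let $k=\mathbb R$ or $\mathbb C$ and let $\mathfrak h_3(k)=k^2\oplus k$ with bracket $[(x,s),(y,t)]=(0,\omega(x,y))$, where $\omega$ is the determinant on $k^2$. This is the Lie algebra of $U_3(k)$. Its center and its derived algebra are both $0\oplus k$.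

Let $f$ be a Lie ring automorphism. It induces additive bijections $\bar f$ of $k^2$ and $f'$ of $k$ with $f'(\omega(x,y))=\omega(\bar fx,\bar fy)$. For $x\ne0$ and $c\in k$ we get $\omega(\bar f(cx),\bar f(x))=f'(\omega(cx,x))=0$. In a plane this means that $\bar f(cx)$ and $\bar f(x)$ are proportional: $\bar f(cx)=\sigma_x(c)\bar f(x)$. If $\omega(x,y)\neq0$, then
$$\sigma_x(c)f'(\omega(x,y))=\omega(\bar f(cx),\bar fy)=f'(c\,\omega(x,y))=\omega(\bar fx,\bar f(cy))=\sigma_y(c)f'(\omega(x,y)),$$
so $\sigma_x=\sigma_y$. If $x,y\ne0$ are proportional, compare both with a third vector. So there is one map $\sigma$. It is additive, and multiplicative because $\bar f(cdx)=\sigma(c)\bar f(dx)=\sigma(c)\sigma(d)\bar f(x)$. It is bijective because $f'(c)=\sigma(c)f'(1)$. Hence $\sigma$ is a field automorphism, and $\bar f$ and $f'$ are $\sigma$-semilinear. Let $f_0$ be the $\sigma$-semilinear map that agrees with $f$ on $(e_1,0)$, on $(e_2,0)$ and on the center. Then $f-f_0$ takes values in the center and kills it, which is the decomposition we want. (The routine bijectivity check is done in general in Section 7.)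

The trick was to locate the *line* of a vector by commutation: modulo the center, what commutes with $x$ is $kx$. A natural generalization uses double centralizers. Anything commuting with all that commutes with $x$ is mapped by $f$ to something commuting with all that commutes with $f(x)$. If double centralizers were lines modulo the center, we could proceed as before.

This stops working in $\mathfrak n=\operatorname{Lie}U_4(\mathbb R)$, whose center is $\mathbb RE_{14}$. For $y\in\mathfrak n$ we have $[E_{23},y]=y_{34}E_{24}-y_{12}E_{13}$. So the centralizer of $E_{23}$ is $S=\operatorname{span}(E_{13},E_{14},E_{23},E_{24})$, which is abelian. Something that commutes with $S$ commutes with $E_{13}$, so $y_{34}=0$, and with $E_{24}$, so $y_{12}=0$. Hence the double centralizer of $E_{23}$ is $S$ again, of dimension $3$ modulo the center. Commutation only tells us that $f(cE_{23})$ lies in the double centralizer of $f(E_{23})$, and that is not a line modulo the center.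

The way past this is to stop looking for the set $kx$ one vector at a time and to look for the *operator* "multiplication by $c$". On the bracket this operator satisfies
$$[cx,y]=[x,cy]=c[x,y],$$
a condition formulated with addition and bracket only. So we collect all additive operators that satisfy it, and we show that for our $\mathfrak n$ there are none besides the scalars. A Lie ring automorphism must permute these operators, so it must permute the scalars.

## 4. The ring $M(L)$ of operators that pass through the bracket

Let $L$ be a finite-dimensional non-abelian Lie algebra over a field $k$ of characteristic $0$, with $Z=Z(L)$, and let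
$$\beta:L/Z\times L/Z\to L'$$
be the map induced by the bracket. It is nondegenerate: $\beta(x,\cdot)=0$ implies $x=0$. Its values generate $L'$ additively, because scalars can be absorbed in one argument. We write $\bar x$ for the class of $x\in L$ in $L/Z$.

**Definition (the ring $M(L)$).** $M(L)$ is the set of pairs $(A,B)$ of *additive* endomorphisms $A$ of $L/Z$ and $B$ of $L'$ such that
$$\beta(Ax,y)=\beta(x,Ay)=B\beta(x,y)\qquad\text{for all }x,y\in L/Z. \tag{1}$$

Why $L/Z$ and $L'$, and not $L$ itself? If we asked for additive $A:L\to L$ with $A[x,y]=[Ax,y]=[x,Ay]$, then every additive $\tau:L\to Z$ with $\tau(L')=0$ would qualify, since all terms vanish. These are the discontinuous maps of Section 2; on $L/Z$ and on $L'$ they are invisible.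

**Lemma 2.**

(a) *$M(L)$ is a commutative ring with $1$ under componentwise operations; it contains $k$ (scalars). For $(A,B)\in M(L)$ both $A$ and $B$ are $k$-linear. If $A=0$ or $B=0$, then $(A,B)=0$.*

(b) *For $(A,B)\in M(L)$ and $w\in L'$ we have $Bw+Z=A(w+Z)$.*

(c) *A Lie ring isomorphism $f:L_1\to L_2$ induces a ring isomorphism $f_*:M(L_1)\to M(L_2)$ by conjugation with the induced maps $\bar f:L_1/Z_1\to L_2/Z_2$ and $f':L_1'\to L_2'$.*

(d) *For a field extension $K/k$ we have $M(L\otimes_kK)=M(L)\otimes_kK$.*

*Proof of (a).* Sums are clear. *Products:* for $(A,B),(A_1,B_1)\in M(L)$,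
$$\beta(AA_1x,y)=B\beta(A_1x,y)=BB_1\beta(x,y),\qquad \beta(x,AA_1y)=B\beta(x,A_1y)=BB_1\beta(x,y).$$
*Commutativity:* moving $A$ to the other argument first,
$$\beta(AA_1x,y)=\beta(A_1x,Ay)=B_1\beta(x,Ay)=B_1B\beta(x,y).$$
Comparing with the previous line, $BB_1=B_1B$ on the values of $\beta$, hence on $L'$. Then $\beta((AA_1-A_1A)x,y)=(BB_1-B_1B)\beta(x,y)=0$ for all $y$, so $AA_1=A_1A$. *Linearity:* the pairs $(c,c)$, $c\in k$, lie in $M(L)$, and distinct $c$ give distinct pairs as $L/Z\ne0$. By commutativity every $(A,B)$ commutes with all $(c,c)$, so $A$ and $B$ are $k$-linear. *Vanishing:* if $B=0$, then $\beta(Ax,y)=0$ for all $y$, so $A=0$. If $A=0$, then $B$ kills all values of $\beta$, so $B=0$.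

*Proof of (b).* The aim is to compare two ways of letting the pair act on an element of $L'$. Put
$$E(u,v,y)=[B[u,v],y]-B[[u,v],y]\qquad(u,v,y\in L).$$
It is antisymmetric in $u,v$. Let $a(u)\in L$ be a lift of $A\bar u$. By (1), $B[u,v]=[a(u),v]$ for all $v\in L$. The Jacobi identity gives
$$[B[u,v],y]=[[a(u),v],y]=[a(u),[v,y]]+[[a(u),y],v]=B[u,[v,y]]+[B[u,y],v].$$
Jacobi and additivity of $B$ also give $B[[u,v],y]=B[u,[v,y]]+B[[u,y],v]$. Subtracting, $E(u,v,y)=E(u,y,v)$. So $E$ is antisymmetric in arguments 1, 2 and symmetric in arguments 2, 3. Applying the two rules in turn,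
$$E(u,v,y)=E(u,y,v)=-E(y,u,v)=-E(y,v,u)=E(v,y,u)=E(v,u,y)=-E(u,v,y),$$
so $E=0$. Hence $[Bw,y]=B[w,y]$ when $w$ is a bracket, and by additivity for all $w\in L'$. Now $B[w,y]=B\beta(\bar w,\bar y)=\beta(A\bar w,\bar y)$, so $\beta(\overline{Bw}-A\bar w,\bar y)=0$ for all $y$. Nondegeneracy gives the claim.

*Proof of (c).* The map $f$ carries $Z_1$ onto $Z_2$ and $L_1'$ onto $L_2'$, since both are defined by brackets and addition, and $\beta_2(\bar fx,\bar fy)=f'\beta_1(x,y)$. For $(A,B)\in M(L_1)$,
$$\beta_2(\bar fA\bar f^{-1}x,y)=f'\beta_1(A\bar f^{-1}x,\bar f^{-1}y)=f'B\beta_1(\bar f^{-1}x,\bar f^{-1}y)=f'Bf'^{-1}\beta_2(x,y),$$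
and similarly in the other argument. So $(\bar fA\bar f^{-1},f'Bf'^{-1})\in M(L_2)$. The inverse of $f_*$ is $(f^{-1})_*$.

*Proof of (d).* By (a), $M(L)$ is the solution space in $\operatorname{End}_k(L/Z)\times\operatorname{End}_k(L')$ of the $k$-linear system obtained from (1) with $x,y$ in a basis. Also $Z(L_K)=Z(L)_K$ and $(L_K)'=(L')_K$, where $L_K=L\otimes_kK$. So $M(L_K)$ is the solution space over $K$ of the same system, and solution spaces of linear systems commute with field extension. $\square$

*Example 1.* $M(\mathfrak h_3(k))=k$. By (a), $B$ is $k$-linear on a line, so it is a scalar $b$. Then $\omega(Ax-bx,y)=0$ for all $y$, so $A=b$.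

*Example 2.* $M(\mathfrak h_3(k)\oplus\mathfrak h_3(k))$ contains $k\times k$, acting by different scalars on the two summands. Correspondingly, for $k=\mathbb C$ the map that is the identity on one summand and entrywise complex conjugation on the other is a Lie ring automorphism which is not semilinear over a single $\sigma$.

*Example 3.* Let $L=\mathbb H^2\oplus\mathbb H$ be the Lie algebra of $U_3(\mathbb H)$, with $\beta((a,b),(a',b'))=ab'-a'b$ and $Z=L'=0\oplus\mathbb H$. Let $(A,B)\in M(L)$. From $\beta(A(a,0),(a',0))=B\beta((a,0),(a',0))=0$ for all $a'$ we get $A(a,0)=(p(a),0)$. In the same way $A(0,b)=(0,q(b))$. Then (1) says $p(a)b=aq(b)=B(ab)$. Let $s=B(1)$. Setting $a=b=1$ gives $p(1)=q(1)=s$. Setting $b=1$ gives $B(a)=p(a)=as$. Setting $a=1$ gives $B(b)=q(b)=sb$. So $as=sa$ for all $a\in\mathbb H$, and $s$ is real. Hence $M(L)=\mathbb R$: left and right multiplication by quaternions do not pass through the bracket.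

## 5. Gradings of absolutely simple Lie algebras and the algebraic theorem

A Lie algebra $\mathfrak g$ over $k$ is *absolutely simple* if $\mathfrak g\otimes_k\bar k$ is simple. For example $\mathfrak{sl}_2(\mathbb R)$ is absolutely simple over $\mathbb R$. But $\mathfrak{sl}_2(\mathbb C)$, regarded as a real Lie algebra, is not: its complexification is $\mathfrak{sl}_2(\mathbb C)\oplus\mathfrak{sl}_2(\mathbb C)$. A textbook fact: a real simple Lie algebra that is not complex has simple complexification.

**Setting (S).** $k$ is a field of characteristic $0$; $\mathfrak g$ is a finite-dimensional absolutely simple Lie algebra over $k$; $H_0\in\mathfrak g$, $H_0\neq0$, and $\operatorname{ad}H_0$ is diagonalizable over $k$ with integer eigenvalues. Write $\mathfrak g_i$ for the eigenspaces and $\mathfrak u=\bigoplus_{i>0}\mathfrak g_i$. Assume that $\mathfrak u$ is non-abelian.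

*Example.* In $\mathfrak g=\mathfrak{sl}_4(k)$ take $H_0=\tfrac12\operatorname{diag}(3,1,-1,-3)$; then $\mathfrak u$ consists of all strictly upper triangular matrices. With $H_0=\operatorname{diag}(1,0,0,-1)$ we get $\mathfrak u=\operatorname{span}(E_{12},E_{13},E_{24},E_{34},E_{14})$, a $5$-dimensional Heisenberg algebra. With $H_0=\tfrac12\operatorname{diag}(1,1,-1,-1)$ the algebra $\mathfrak u$ is abelian, which is excluded.

**Theorem B.** *Let $(k_1,\mathfrak u_1)$, $(k_2,\mathfrak u_2)$ be as in (S), and let $f:\mathfrak u_1\to\mathfrak u_2$ be an isomorphism of Lie rings. Then there are a unique field isomorphism $\sigma:k_1\to k_2$, a bijective $\sigma$-semilinear Lie ring isomorphism $f_0:\mathfrak u_1\to\mathfrak u_2$, and an additive map $\tau:\mathfrak u_1\to Z(\mathfrak u_2)$ with $\tau(\mathfrak u_1')=0$, such that $f=f_0+\tau$. Moreover the maps induced by $f$ on $\mathfrak u_1/Z(\mathfrak u_1)$ and on $\mathfrak u_1'$ are $\sigma$-semilinear.* ("Unique $\sigma$" means: the only one for which such $f_0,\tau$ exist.)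

Everything hinges on the following statement, proved in the next section.

**Proposition 3.** *In setting (S): $Z(\mathfrak u)\subset\mathfrak u'$ and $M(\mathfrak u)=k\cdot1$.*

## 6. Highest weight vectors in $M(\mathfrak u)$

*Proof of Proposition 3.*

**Step 0: reduction to $k=\bar k$ and choice of roots.** This step makes root theory available. The formation of $Z(\mathfrak u)$ and $\mathfrak u'$ commutes with base change, so the inclusion may be checked over $\bar k$. By Lemma 2(d), $\dim_kM(\mathfrak u)=\dim_{\bar k}M(\mathfrak u\otimes_k\bar k)$, so the second claim may be checked over $\bar k$ too. Let $k=\bar k$.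

The semisimple element $H_0$ lies in a Cartan subalgebra $\mathfrak h$. Let $\Delta$ be the set of roots; $\alpha(H_0)\in\mathbb Z$ for all $\alpha\in\Delta$. In particular $H_0$ lies in the $\mathbb Q$-span $\mathfrak h_{\mathbb Q}$ of the coroots. Pick $H_1\in\mathfrak h_{\mathbb Q}$ on which no root vanishes. For small rational $\epsilon>0$ no root vanishes on $H_0+\epsilon H_1$, and we let $\Delta^+$ be the set of roots positive on it. For $\epsilon$ small enough, $\alpha(H_0)\ge0$ for all $\alpha\in\Delta^+$, and every root with $\alpha(H_0)>0$ is in $\Delta^+$. Put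
$$\mathfrak n_+=\bigoplus_{\alpha\in\Delta^+}\mathfrak g_\alpha,\qquad \mathfrak l=\mathfrak g_0,\qquad \mathfrak p=\mathfrak l\oplus\mathfrak u,\qquad \Delta(\mathfrak u)=\{\alpha\in\Delta:\alpha(H_0)>0\}\subset\Delta^+,$$
where $\mathfrak g_0$ is the zero eigenspace of $\operatorname{ad}H_0$, and let $\theta$ be the highest root. Then $\mathfrak u=\bigoplus_{\alpha\in\Delta(\mathfrak u)}\mathfrak g_\alpha$ is an ideal of $\mathfrak p$, and $\mathfrak n_+=(\mathfrak n_+\cap\mathfrak l)\oplus\mathfrak u\subset\mathfrak p$.

The algebra $\mathfrak l$ is the centralizer of a semisimple element, so it is reductive, and $Z(\mathfrak l)\subset\mathfrak h$ because $Z(\mathfrak l)$ centralizes $\mathfrak h$. Call a finite-dimensional $\mathfrak l$-module *good* if $\mathfrak h$ acts diagonalizably. We need two facts.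

- *A good module is completely reducible.* Split it into weight spaces of $Z(\mathfrak l)\subset\mathfrak h$; these are $\mathfrak l$-submodules, and Weyl's theorem applies to the semisimple algebra $[\mathfrak l,\mathfrak l]$ on each.
- *A nonzero good module contains a nonzero weight vector killed by $\mathfrak n_+\cap\mathfrak l$.* Start with any nonzero weight vector. If a root vector of $\mathfrak n_+\cap\mathfrak l$ does not kill it, replace it by its image. Each replacement adds a root that is positive on $H_0+\epsilon H_1$, so no weight repeats. There are finitely many weights, so the process ends.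

Submodules of good modules are good.

**Step 1: every nonzero $\mathfrak n_+$-submodule of $\mathfrak u$ contains $\mathfrak g_\theta$.** This will let us detect submodules by their top. Since $\mathfrak g$ is an irreducible $\mathfrak g$-module with highest weight $\theta$, the vectors of $\mathfrak g$ killed by $\mathfrak n_+$ are exactly $\mathfrak g_\theta$, which is one-dimensional. By Engel's theorem a nonzero $\mathfrak n_+$-submodule of $\mathfrak u$ contains a nonzero vector killed by $\mathfrak n_+$, hence contains $\mathfrak g_\theta$. In particular $\mathfrak g_\theta\subset\mathfrak u'$, because $\mathfrak u'$ is a nonzero ideal of $\mathfrak p\supset\mathfrak n_+$.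

**Step 2: $Z(\mathfrak u)\subset\mathfrak u'$.** Both $Z(\mathfrak u)$ and $\mathfrak u'$ are $\mathfrak l$-submodules of $\mathfrak u$. A vector of $Z(\mathfrak u)$ killed by $\mathfrak n_+\cap\mathfrak l$ is also killed by $\mathfrak u$, hence by $\mathfrak n_+$, so it lies in $\mathfrak g_\theta$. On the other hand $\mathfrak g_\theta\subset Z(\mathfrak u)\cap\mathfrak u'$, since $\mathfrak g_\theta$ is killed by $\mathfrak n_+\supset\mathfrak u$ and by Step 1. Choose an $\mathfrak l$-complement of $Z(\mathfrak u)\cap\mathfrak u'$ in $Z(\mathfrak u)$. It meets $\mathfrak g_\theta$ trivially, so it has no nonzero vector killed by $\mathfrak n_+\cap\mathfrak l$, so it is $0$.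

**Step 3: $\mathfrak p$ acts on $M(\mathfrak u)$, and $\mathfrak u$ acts trivially.** The aim is to make $M(\mathfrak u)$ an $\mathfrak l$-module whose highest weight vectors commute with all of $\mathfrak n_+$. A derivation $D$ of $\mathfrak u$ preserves $Z(\mathfrak u)$ and $\mathfrak u'$ and satisfies $D\beta(x,y)=\beta(Dx,y)+\beta(x,Dy)$. For $(A,B)\in M(\mathfrak u)$ put $D\cdot(A,B)=([D,A],[D,B])$. Then
$$\begin{aligned}\beta([D,A]x,y)&=D\beta(Ax,y)-\beta(Ax,Dy)-B\beta(Dx,y)\\&=DB\beta(x,y)-B\beta(x,Dy)-B\beta(Dx,y)=[D,B]\beta(x,y),\end{aligned}$$
and symmetrically $\beta(x,[D,A]y)=[D,B]\beta(x,y)$. So $D\cdot(A,B)\in M(\mathfrak u)$. With $D=\operatorname{ad}x|_{\mathfrak u}$, $x\in\mathfrak p$, this makes $M(\mathfrak u)$ a $\mathfrak p$-module.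

Let $x\in\mathfrak u$. For $y\in\mathfrak u$ with class $\bar y$, the class of $[x,a(y)]$, where $a(y)$ lifts $A\bar y$, is the class of $\beta(\bar x,A\bar y)=B[x,y]$. Hence
$$[\operatorname{ad}x,A]\bar y=\bigl(B[x,y]+Z(\mathfrak u)\bigr)-A\bigl([x,y]+Z(\mathfrak u)\bigr)=0$$
by Lemma 2(b). So the first component of $x\cdot(A,B)$ vanishes, and by Lemma 2(a) the second does too.

**Step 4: every weight vector $(A,B)\in M(\mathfrak u)$ killed by $\mathfrak n_+\cap\mathfrak l$ is a scalar.** Let $(A,B)\ne0$ have weight $\lambda\in\mathfrak h^*$. By Step 3 it is killed by $\mathfrak u$ as well, hence by $\mathfrak n_+$. So $A$ and $B$ commute with the action of $\mathfrak n_+$ on $\mathfrak u/Z(\mathfrak u)$ and on $\mathfrak u'$, and they shift $\mathfrak h$-weights by $\lambda$.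

*Case $\lambda=0$.* Then $B$ preserves the line $\mathfrak g_\theta$ and acts on it by a scalar $c$. The pair $(A-c,B-c)$ is again of weight $0$ and killed by $\mathfrak n_+$. If $B-c\neq0$, its image is a nonzero $\mathfrak n_+$-submodule of $\mathfrak u'$, so it contains $\mathfrak g_\theta$ by Step 1. But $B-c$ preserves weights, so the $\theta$-weight space of the image is $(B-c)\mathfrak g_\theta=0$, a contradiction. Hence $B=c$, and $A=c$ by Lemma 2(a).

*Case $\lambda\ne0$.* We derive a contradiction. By Lemma 2(a), $B\neq0$. The image of $B$ is a nonzero $\mathfrak n_+$-submodule of $\mathfrak u'$, so it contains $\mathfrak g_\theta$. With $\gamma=\theta-\lambda$ this means $B(\mathfrak u'_\gamma)=\mathfrak g_\theta$. In particular $\mathfrak u'_\gamma\ne0$, so $\gamma\in\Delta(\mathfrak u)\subset\Delta^+$ and $\mathfrak u'_\gamma=\mathfrak g_\gamma$. Since $\mathfrak u'=\sum[\mathfrak g_\delta,\mathfrak g_\varepsilon]$ over $\delta,\varepsilon\in\Delta(\mathfrak u)$, there are $\delta,\varepsilon\in\Delta(\mathfrak u)$ with $\delta+\varepsilon=\gamma$ and root vectors $x_\delta,x_\varepsilon$ such that $[x_\delta,x_\varepsilon]$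 spans $\mathfrak g_\gamma$. By (1),
$$0\neq B[x_\delta,x_\varepsilon]=\beta(A\bar x_\delta,\bar x_\varepsilon)=\beta(\bar x_\delta,A\bar x_\varepsilon)\in\mathfrak g_\theta .$$
So $A\bar x_\delta$ and $A\bar x_\varepsilon$ are nonzero, of weights $\delta+\lambda$ and $\varepsilon+\lambda$. These are weights of $\mathfrak u/Z(\mathfrak u)$, so $\delta+\lambda,\varepsilon+\lambda\in\Delta(\mathfrak u)\subset\Delta^+$, and
$$\theta=\gamma+\lambda=(\delta+\lambda)+\varepsilon=\delta+(\varepsilon+\lambda). \tag{2}$$
The highest root is dominant and of maximal length. Hence $\langle\alpha,\theta^\vee\rangle\ge0$ for $\alpha\in\Delta^+$. By Cauchy–Schwarz $\langle\alpha,\theta^\vee\rangle=2(\alpha,\theta)/(\theta,\theta)\le2$, with equality only if $\alpha$ is a positive multiple of $\theta$ of the same length, that is, $\alpha=\theta$. So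
$$\langle\alpha,\theta^\vee\rangle\in\{0,1\}\quad\text{for }\alpha\in\Delta^+\setminus\{\theta\},\qquad\langle\theta,\theta^\vee\rangle=2. \tag{3}$$
None of the four positive roots $\delta+\lambda,\varepsilon,\delta,\varepsilon+\lambda$ equals $\theta$, since by (2) its partner would then be $0$. By (3) each has pairing at most $1$ with $\theta^\vee$, while by (2) the two pairs each have total pairing $2$. So all four have pairing exactly $1$. Therefore $\langle\gamma,\theta^\vee\rangle=\langle\delta,\theta^\vee\rangle+\langle\varepsilon,\theta^\vee\rangle=2$. By (3), $\gamma=\theta$, so $\lambda=0$, a contradiction.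

*Illustration in $\operatorname{Lie}U_4(k)$.* Here $\theta=e_1-e_4$. Suppose $B$ maps $E_{13}=[E_{12},E_{23}]$ to a nonzero multiple of $E_{14}$. Then $\lambda=e_3-e_4$, and $A$ would send $\bar E_{12}$ to a nonzero vector of weight $e_1-e_2+e_3-e_4$, which is not a root.

**Step 5: $M(\mathfrak u)=k\cdot1$.** By Lemma 2(a), $M(\mathfrak u)$ is an $\mathfrak l$-submodule of the finite-dimensional space $\operatorname{End}_k(\mathfrak u/Z(\mathfrak u))\times\operatorname{End}_k(\mathfrak u')$, on which $\mathfrak h$ acts diagonalizably. So $M(\mathfrak u)$ is good. The line $k\cdot1$ is a submodule, with zero action. If an $\mathfrak l$-complement of it were nonzero, it would contain a nonzero weight vector killed by $\mathfrak n_+\cap\mathfrak l$. By Step 4 that vector lies in $k\cdot1$, a contradiction. $\square$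

## 7. Semilinearity of Lie ring isomorphisms: proof of Theorem B

**Step 1: construct $\sigma$.** By Proposition 3, $M(\mathfrak u_i)=k_i$. By Lemma 2(c), $f_*$ is a ring isomorphism $k_1\to k_2$, that is, a field isomorphism $\sigma$. Written out, $f_*(c,c)=(\bar fc\bar f^{-1},f'cf'^{-1})=(\sigma(c),\sigma(c))$ says
$$\bar f(cx)=\sigma(c)\bar f(x)\ \ \text{on }\mathfrak u_1/Z(\mathfrak u_1),\qquad f(cw)=\sigma(c)f(w)\ \ \text{on }\mathfrak u_1'. \tag{4}$$
This is the "moreover" statement.

**Step 2: straighten $f$ on a complement of $\mathfrak u_1'$.** Let $e_1,\dots,e_r$ be a basis of a $k_1$-complement of $\mathfrak u_1'$ in $\mathfrak u_1$, and define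
$$f_0\Bigl(\sum_jc_je_j+w\Bigr)=\sum_j\sigma(c_j)f(e_j)+f(w)\qquad(c_j\in k_1,\ w\in\mathfrak u_1').$$
By (4) on $\mathfrak u_1'$ this map is $\sigma$-semilinear, and $f_0=f$ on $\mathfrak u_1'$. Put $\tau=f-f_0$, an additive map that kills $\mathfrak u_1'$. By (4) on $\mathfrak u_1/Z(\mathfrak u_1)$, each $f(c_je_j)-\sigma(c_j)f(e_j)$ lies in $Z(\mathfrak u_2)$. So $\tau$ has values in $Z(\mathfrak u_2)$.

**Step 3: $f_0$ is a Lie ring isomorphism.** This is where $Z(\mathfrak u)\subset\mathfrak u'$ is needed.

- *Homomorphism.* $f_0$ and $f$ differ by central elements, so $[f_0x,f_0y]=[fx,fy]=f[x,y]=f_0[x,y]$, the last because $[x,y]\in\mathfrak u_1'$.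
- *Injective.* If $f_0x=0$, then $f(x)=\tau(x)\in Z(\mathfrak u_2)$, so $x\in Z(\mathfrak u_1)\subset\mathfrak u_1'$. Thus $0=f_0x=f(x)$ and $x=0$.
- *Surjective.* Let $y\in\mathfrak u_2$ and write $y=f(x)=f_0(x)+\tau(x)$. Here $\tau(x)\in Z(\mathfrak u_2)\subset\mathfrak u_2'=f(\mathfrak u_1')=f_0(\mathfrak u_1')$. So $y\in f_0(\mathfrak u_1)$.

**Step 4: uniqueness of $\sigma$.** In any decomposition as in the theorem, $f=f_0$ on $\mathfrak u_1'\neq0$. For $0\ne w\in\mathfrak u_1'$ we get $f(cw)=\sigma(c)f(w)$ with $f(w)\ne0$, which determines $\sigma(c)$. $\square$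

## 8. From the Lie ring back to $N$: proof of Theorem A

Part 1 was proved in Section 1. Let $N$ be non-abelian; then $G$ is not compact and $\mathfrak a\ne0$.

**Step 1: put $\mathfrak n$ into setting (S).** Let $H_0\in\mathfrak a$ take the value $1$ on all simple restricted roots. Then $H_0\ne0$, and $\operatorname{ad}H_0$ is diagonalizable with integer eigenvalues. The space $\mathfrak n$ is the sum of its positive eigenspaces, since restricted roots are integer combinations of the simple ones with coefficients of one sign. Let $F$ be an abstract automorphism of $N$ and $f=\log\circ F\circ\exp$, a Lie ring automorphism of $\mathfrak n$ by Lemma 1.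

**Step 2: $\mathfrak g$ not complex.** Then $\mathfrak g\otimes\mathbb C$ is simple, so (S) holds with $k=\mathbb R$ and $\mathfrak u=\mathfrak n$. The only automorphism of the field $\mathbb R$ is the identity: it maps squares to squares, so it preserves the order, and it fixes $\mathbb Q$. So Theorem B gives $f=f_0+\tau$ with $f_0$ an $\mathbb R$-linear Lie algebra automorphism, and
$$f=(1+\tau f_0^{-1})\,f_0 .$$
The map $1+\tau f_0^{-1}=ff_0^{-1}$ is bijective. The map $\tau f_0^{-1}$ is additive, has values in $Z(\mathfrak n)$ and kills $\mathfrak n'$, because $f_0^{-1}(\mathfrak n')=\mathfrak n'$. By Section 2, $1+\tau f_0^{-1}$ corresponds to a central automorphism $\mu$, and $f_0$ corresponds to a Lie group automorphism $\overline F$. So $F=\mu\circ\overline F$, which is the required form with $\overline\varphi=\mathrm{id}$. (By Theorem C(ii) below, $N$ has no complex structure at all in this case, consistent with the convention in the definition.)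

**Step 3: $\mathfrak g$ complex.** Then (S) holds with $k=\mathbb C$, and $\mathfrak n$ is a complex subalgebra since $\operatorname{ad}H_0$ is $\mathbb C$-linear. Choose a Cartan subalgebra containing $H_0$; then $\mathfrak n$ is the sum of the root spaces with $\alpha(H_0)>0$. The root vectors in $\mathfrak n$ from a Chevalley basis form a $\mathbb C$-basis $X_1,\dots,X_m$ of $\mathfrak n$ with integer structure constants. So $N$ has a rational complex structure, and $\varphi_*$ is defined.

Theorem B gives $f=f_0+\tau$ with $f_0$ $\sigma$-semilinear, $\sigma\in\operatorname{Aut}(\mathbb C)$. Put $\varphi=\sigma$. Both $f_0$ and $\varphi_*$ are $\sigma$-semilinear Lie ring automorphisms, so $h=f_0\varphi_*^{-1}$ is a $\mathbb C$-linear Lie algebra automorphism, and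
$$f=(1+\tau f_0^{-1})\,h\,\varphi_* .$$
As in Step 2 the first factor is a central automorphism $\mu$; $h$ is a holomorphic automorphism $\overline F$; and $\varphi_*$ is the field automorphism $\overline\varphi$. Hence $F=\mu\circ\overline F\circ\overline\varphi$. $\square$

## 9. Unipotent radicals and the structure of $\operatorname{Aut}(N)$

In Section 8 only one thing was used about $\mathfrak n$: it is the positive part of the grading by some nonzero element with integer eigenvalues. Now let $P$ be a proper parabolic subgroup of $G$. It is conjugate to a standard one, given by a proper subset $I$ of the simple restricted roots. The nilpotent radical of the standard one is the positive part for the element $H_0\in\mathfrak a$ that is $0$ on $I$ and $1$ on the other simple restricted roots. Since $I$ is proper, $H_0\ne0$. Conjugating by $g\in G$ replaces $H_0$ by $\operatorname{Ad}(g)H_0$. The group $N=\exp\mathfrak n$ is a connected subgroup of a simply connected nilpotent group, so it is simply connected. Therefore **Theorem A holds verbatim for the unipotent radical $N=\exp\mathfrak n$ of every proper parabolic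 subgroup of $G$**; the Iwasawa N-group is the case of a minimal parabolic. For example, the block sizes $(1,2,1)$ in $SL_4(\mathbb R)$ give the $5$-dimensional Heisenberg group of Section 5.

In the rest of this section $N$ is any *non-abelian* such group. Put $k=\mathbb C$ if $\mathfrak g$ is complex and $k=\mathbb R$ otherwise, so that $M(\mathfrak n)=k$ by Proposition 3. Let $C$ be the group of central automorphisms of $N$, and let $\operatorname{Aut}(N)$ be the group of abstract automorphisms. Let $\operatorname{Aut}_k(\mathfrak n)$ be the group of $k$-linear Lie algebra automorphisms, that is, of Lie group (respectively holomorphic) automorphisms of $N$. Automorphisms of $N$ are identified with Lie ring automorphisms of $\mathfrak n$ by Lemma 1.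

**Theorem C.**

(i) *(Structure.) $C\cong\operatorname{Hom}_{\mathbb Q}(\mathfrak n/\mathfrak n',Z(\mathfrak n))$ via $\tau\mapsto1+\tau$. $C$ is normal in $\operatorname{Aut}(N)$, $C\cap\operatorname{Aut}_k(\mathfrak n)=\operatorname{Hom}_k(\mathfrak n/\mathfrak n',Z(\mathfrak n))$, and*
$$\operatorname{Aut}(N)=C\cdot\operatorname{Aut}_{\mathbb R}(\mathfrak n)\ \ (k=\mathbb R),\qquad\operatorname{Aut}(N)=\bigl(C\cdot\operatorname{Aut}_{\mathbb C}(\mathfrak n)\bigr)\rtimes\operatorname{Aut}(\mathbb C)\ \ (k=\mathbb C),$$
*where $\operatorname{Aut}(\mathbb C)$ acts through the field automorphisms $\overline\varphi$ of a fixed Chevalley basis. If $k=\mathbb R$, every abstract automorphism induces continuous automorphisms on $[N,N]$ and on $N/Z(N)$.*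

(ii) *(When a complex structure exists.) $N$ admits a structure of complex Lie group if and only if $\mathfrak g$ is complex. In that case every complex Lie algebra structure $J$ on $\mathfrak n$ agrees with $+i$ or with $-i$ on both $\mathfrak n/Z(\mathfrak n)$ and $\mathfrak n'$.*

(iii) *(No factor can be omitted.) $C$ always contains discontinuous elements. If $k=\mathbb C$, then in $F=\mu\overline F\,\overline\varphi$ as in Theorem A(3), with $\overline F$ holomorphic, $\varphi$ is uniquely determined by $F$. If $\overline F$ is only required to be continuous (same complex structure and Chevalley basis), $\varphi$ is unique up to replacing it by $\kappa\circ\varphi$, where $\kappa$ is complex conjugation. So $\overline\varphi\notin C\cdot\operatorname{Aut}_{\rm Lie}(N)$ for $\varphi\neq\mathrm{id},\kappa$, where $\operatorname{Aut}_{\rm Lie}(N)$ is the group of continuous automorphisms.*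

(iv) *(Rigidity.) Two non-abelian unipotent radicals $N_1,N_2$ of parabolics in connected real simple Lie groups (in particular, two non-abelian Iwasawa N-groups) that are isomorphic as abstract groups are isomorphic as Lie groups.*

*Proof of (i).* By Section 2 the elements of $C$ are the bijective maps $1+\tau$ with $\tau:\mathfrak n\to Z(\mathfrak n)$ additive, equivalently $\mathbb Q$-linear, and $\tau(\mathfrak n')=0$. For two such maps $\tau\tau_1=0$, because $\tau_1(\mathfrak n)\subset Z(\mathfrak n)\subset\mathfrak n'$ by Proposition 3. So $(1+\tau)(1+\tau_1)=1+\tau+\tau_1$. In particular every $1+\tau$ is bijective with inverse $1-\tau$, and $\tau\mapsto1+\tau$ is an isomorphism from $\operatorname{Hom}_{\mathbb Q}(\mathfrak n/\mathfrak n',Z(\mathfrak n))$ onto $C$. For a Lie ring automorphism $g$ we have $g(1+\tau)g^{-1}=1+g\tau g^{-1}$, and $g\tau g^{-1}$ again has values in $Z(\mathfrak n)$; so $C$ is normal. Since $1+\tau$ is $k$-linear exactly when $\tau$ is, the intersection is as stated.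

By Lemma 2(c), $f\mapsto f_*$ is a homomorphism $\operatorname{Aut}(N)\to\operatorname{Aut}(M(\mathfrak n))=\operatorname{Aut}(k)$. We determine its kernel. Elements of $C$ act trivially on $\mathfrak n/Z(\mathfrak n)$ and on $\mathfrak n'$, so they are in the kernel. Elements of $\operatorname{Aut}_k(\mathfrak n)$ commute with scalars, so they are too. Conversely, if $f_*=\mathrm{id}$, then Theorem B holds with $\sigma=\mathrm{id}$, and $f=(1+\tau f_0^{-1})f_0\in C\cdot\operatorname{Aut}_k(\mathfrak n)$ as in Section 8. So the kernel is $C\cdot\operatorname{Aut}_k(\mathfrak n)$. For $k=\mathbb R$ the target is trivial. For $k=\mathbb C$ the homomorphism $\varphi\mapsto\overline\varphi$ is a splitting, because $\varphi_*\circ c\circ\varphi_*^{-1}=\varphi(c)$, so $(\varphi_*)_*=\varphi$. This gives the semidirect product.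

For the last claim let $k=\mathbb R$. By (4) with $\sigma=\mathrm{id}$ the maps induced by $f$ on $\mathfrak n'$ and on $\mathfrak n/Z(\mathfrak n)$ are $\mathbb R$-linear. It remains to note $N/Z(N)=\exp(\mathfrak n/Z(\mathfrak n))$ and $[N,N]=\exp\mathfrak n'$. For the latter, $\exp\mathfrak n'$ is a normal subgroup with abelian quotient, by BCH, so it contains $[N,N]$. Conversely, one shows $\exp\gamma_i(\mathfrak n)\subset[N,N]$ for $i\ge2$ by descending induction, as in Lemma 1: for $v\in\gamma_i(\mathfrak n)$ write $v\equiv\sum_j[a_j,x_j]$ mod $\gamma_{i+1}(\mathfrak n)$ with $a_j\in\gamma_{i-1}(\mathfrak n)$. The product of the commutators of $\exp a_j$ and $\exp x_j$ is $\exp(v+w)$ with $w\in\gamma_{i+1}(\mathfrak n)$. This equals $\exp(v)\exp(w')$ with $w'\in\gamma_{i+1}(\mathfrak n)$, so $\exp v\in[N,N]$.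

*Proof of (ii).* If $\mathfrak g$ is complex, $\mathfrak n$ is a complex subalgebra, so $N$ is a complex Lie group. Conversely, a complex Lie group structure on $N$ gives $J:\mathfrak n\to\mathfrak n$ with $J^2=-1$ and $J[x,y]=[Jx,y]=[x,Jy]$. Then $J$ preserves $Z(\mathfrak n)$ and $\mathfrak n'$, and the pair of induced maps on $\mathfrak n/Z(\mathfrak n)$ and $\mathfrak n'$ lies in $M(\mathfrak n)=k$ and has square $-1$. So $k=\mathbb C$, that is, $\mathfrak g$ is complex, and the pair is $i$ or $-i$, with the same sign on both spaces.

*Proof of (iii).* *Discontinuous elements of $C$.* The real vector spaces $\mathfrak n/\mathfrak n'$ and $Z(\mathfrak n)$ are nonzero. Take a nonzero linear functional $\ell$ on $\mathfrak n/\mathfrak n'$, a nonzero $z\in Z(\mathfrak n)$ and a $\mathbb Q$-linear map $\lambda:\mathbb R\to\mathbb R$ that is not $\mathbb R$-linear (it exists by choosing a $\mathbb Q$-basis of $\mathbb R$). Then $\tau(x)=\lambda(\ell(x))z$ is $\mathbb Q$-linear and not $\mathbb R$-linear, hence discontinuous, and by (i) $1+\tau\in C$.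

*Uniqueness of $\varphi$.* Let $k=\mathbb C$ and $F=\mu\overline F\,\overline\varphi$. Then $F_*=\mu_*\,\overline F_*\,\overline\varphi_*$ with $\mu_*=\mathrm{id}$ and $\overline\varphi_*=\varphi$. If $\overline F$ is holomorphic, $\overline F_*=\mathrm{id}$ and $\varphi=F_*$. If $\overline F$ is only continuous, it is $\mathbb R$-linear on $\mathfrak n$. So $\overline F_*$ is an automorphism of $M(\mathfrak n)=\mathbb C$ that fixes $\mathbb R$, and $\overline F_*\in\{\mathrm{id},\kappa\}$. Hence $F_*\in\{\varphi,\kappa\varphi\}$, that is, $\varphi\in\{F_*,\kappa F_*\}$. Conversely $\overline\kappa$ is continuous and $\overline F\,\overline\varphi=(\overline F\,\overline\kappa^{-1})\,\overline{\kappa\varphi}$, so $\varphi$ may be replaced by $\kappa\varphi$. Finally, if $\overline\varphi=\mu\overline F$ with $\overline F$ continuous, then $\varphi=\overline\varphi_*=\overline F_*\in\{\mathrm{id},\kappa\}$.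

*Proof of (iv).* By Lemma 1 and Theorem B there are a field isomorphism $\sigma:k_1\to k_2$ and a $\sigma$-semilinear Lie ring isomorphism $f_0:\mathfrak n_1\to\mathfrak n_2$. Since $-1$ is a square in $\mathbb C$ and not in $\mathbb R$, we have $k_1=k_2$. If both are $\mathbb R$, then $\sigma=\mathrm{id}$ and $f_0$ is an isomorphism of real Lie algebras. If both are $\mathbb C$, let $\sigma_*$ be the coordinatewise map on $\mathfrak n_1$ in a Chevalley basis; then $f_0\circ\sigma_*^{-1}$ is an isomorphism of complex Lie algebras. Both groups are simply connected, so they are isomorphic as Lie groups. $\square$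

**Remark 1.** In (iv) the groups must be non-abelian: for $m,n\ge1$ the groups $\mathbb R^m$ and $\mathbb R^n$ are isomorphic as abstract groups, being $\mathbb Q$-vector spaces of the same dimension. For abelian $N$ one has $\operatorname{Aut}(N)=GL_{\mathbb Q}(\mathfrak n)$, and all of it is central.

**Remark 2.** Theorem B is valid over every field $k$ of characteristic $0$. The proof of Lemma 1 uses only BCH and unique rational powers, so it also covers the BCH groups $\exp\mathfrak u$, and so does the description of central automorphisms in Section 2. Writing $f=(1+\tau f_0^{-1})f_0$ as in Section 8, we see that every abstract group automorphism of the unipotent group $\exp\mathfrak u$ in setting (S) is a central automorphism composed with a $\sigma$-semilinear automorphism, $\sigma\in\operatorname{Aut}(k)$.
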